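\title{Pseudodeformation rings need not embed in framed deformation rings}

\begin{abstract}
Let $\overline\rho$ be a semisimple mod $p$ representation of a profinite group $\Gamma$ that satisfies Mazur's finiteness condition. Sending a lift of $\overline\rho$ to its pseudocharacter defines a homomorphism $R^{\mathrm{ps}}_{\overline\Theta}\to R^{\square}_{\overline\rho}$ from the pseudodeformation ring to the framed deformation ring, and this map is known to be injective when $\Gamma$ is free of finite rank. We show that it is not injective in general. We give a counterexample for $\mathrm{GL}_4$ and $p=2$ with a group of order $1440$, and counterexamples for $\mathrm{GL}_n$, for every $n\ge 4$ and every prime $p$, with $\Gamma$ finite and $\overline\rho$ diagonal. We also show that for $\mathrm{GL}_n$ the kernel is always nilpotent and killed by a power of $p$.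
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $p$ be a prime and $L$ a finite extension of $\mathbb Q_p$ with ring of integers $\mathcal O$, uniformizer $\varpi$ and residue field $k$. Let $G$ be a generalized reductive group scheme over $\mathcal O$: a smooth affine group scheme whose identity component $G^0$ is reductive and such that $G/G^0$ is finite \'etale. Let $\Gamma$ be a profinite group satisfying \emph{Mazur's finiteness condition}: $\mathrm{Hom}_{\mathrm{cont}}(H,\mathbb F_p)$ is finite for every open subgroup $H\subseteq\Gamma$. Topologically finitely generated profinite groups, and in particular finite groups, satisfy it.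

Let $G^0$ act on $G^m$ by simultaneous conjugation. A continuous representation $\rho:\Gamma\to G(A)$ turns each invariant function $f\in\mathcal O[G^m]^{G^0}$ into a continuous function
\[
\Theta_{\rho,m}(f):\Gamma^m\to A,\qquad (\gamma_1,\dots,\gamma_m)\mapsto f(\rho(\gamma_1),\dots,\rho(\gamma_m)).
\]
For $G=\mathrm{GL}_n$ and $m=1$ this produces the trace, the determinant and the other coefficients of the characteristic polynomial. A pseudocharacter in the sense of V.~Lafforgue is a family of functions with the formal properties of the family $\Theta_\rho=(\Theta_{\rho,m})_m$, with no representation in sight.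

\begin{definition}\label{def:pc}
Let $A$ be a topological $\mathcal O$-algebra. A \emph{continuous $A$-valued $G$-pseudocharacter} of $\Gamma$ is a family of $\mathcal O$-algebra homomorphisms $\Theta_m:\mathcal O[G^m]^{G^0}\to\mathcal C(\Gamma^m,A)$, $m\ge1$, into the rings of continuous maps, such that the following hold for all $f\in\mathcal O[G^m]^{G^0}$.
\begin{itemize}
\item[(L1)] For every map $\zeta:\{1,\dots,m\}\to\{1,\dots,r\}$,
\[
\Theta_r(f^\zeta)(\gamma_1,\dots,\gamma_r)=\Theta_m(f)(\gamma_{\zeta(1)},\dots,\gamma_{\zeta(m)}),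
\]
where $f^\zeta(g_1,\dots,g_r)=f(g_{\zeta(1)},\dots,g_{\zeta(m)})$.
\item[(L2)] With $\hat f(g_1,\dots,g_{m+1})=f(g_1,\dots,g_{m-1},g_mg_{m+1})$,
\[
\Theta_{m+1}(\hat f)(\gamma_1,\dots,\gamma_{m+1})=\Theta_m(f)(\gamma_1,\dots,\gamma_{m-1},\gamma_m\gamma_{m+1}).
\]
\end{itemize}
\end{definition}

Let $\overline\rho:\Gamma\to G(k)$ be a continuous $G$-completely reducible representation; for $G=\mathrm{GL}_n$, the only case in which we use the notion, this means semisimple. Put $\overline\Theta=\Theta_{\overline\rho}$. On local artinian $\mathcal O$-algebras $A$ with residue field $k$ there are two deformation functors. The first sends $A$ to the set of continuous $A$-valued pseudocharacters that reduce to $\overline\Theta$. It is pro-represented by a complete local $\mathcal O$-algebra $R^{\mathrm{ps}}_{\overline\Theta}$, which is known to be noetherian under Mazur's condition; we write $\Theta^u$ for the universal pseudocharacter. The second sends $A$ to the set of \emph{lifts} of $\overline\rho$, that is, continuous homomorphisms $\Gamma\to G(A)$ that reduce to $\overline\rho$,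 taken without any equivalence relation. It is pro-represented by the framed deformation ring $R^\square_{\overline\rho}$. The transformation $\rho\mapsto\Theta_\rho$ induces a local $\mathcal O$-algebra homomorphism
\begin{equation}\label{eq:map}
R^{\mathrm{ps}}_{\overline\Theta}\longrightarrow R^\square_{\overline\rho}.
\end{equation}
It is known that \eqref{eq:map} is injective if $\Gamma$ is a free profinite group of finite rank. The following question comes from the paper \cite{PQ} of Pa\v{s}k\=unas and Quast, and it was open even for $G=\mathrm{GL}_n$.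

\begin{quote}
\emph{Is \eqref{eq:map} injective for all $\Gamma$, $G$ and $\overline\rho$ as above? Is it injective when $G=\mathrm{GL}_n$?}
\end{quote}

\subsection{What to expect}

Since $R^\square_{\overline\rho}$ is the inverse limit of its artinian quotients, an element $f$ lies in the kernel of \eqref{eq:map} exactly when it is killed by the map $R^{\mathrm{ps}}_{\overline\Theta}\to A$ attached to $\Theta_\rho$, for every lift $\rho$ to every artinian $A$. So the kernel consists of the identities that hold for the pseudocharacters of all lifts of $\overline\rho$, and the question asks whether all of them already follow from (L1) and (L2).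

For $G=\mathrm{GL}_1$ they do. Here $\mathcal O[G^m]^{G}=\mathcal O[g_1^{\pm1},\dots,g_m^{\pm1}]$, so by (L1) a pseudocharacter is determined by the map $\chi=\Theta_1(g_1):\Gamma\to A^\times$. Evaluating $\Theta_2(g_1g_2)$ at $(\gamma_1,\gamma_2)$ gives $\chi(\gamma_1\gamma_2)$ by (L2) and $\chi(\gamma_1)\chi(\gamma_2)$ by (L1). Thus a $\mathrm{GL}_1$-pseudocharacter is the same as a continuous character, and \eqref{eq:map} is an isomorphism.

For a free profinite group of rank $m$, a lift of $\overline\rho$ is an $m$-tuple of points of $G$, the ring $R^\square_{\overline\rho}$ is a completion of $\mathcal O[G^m]$, and the picture to keep in mind for \eqref{eq:map} is the inclusion $\mathcal O[G^m]^{G^0}\subset\mathcal O[G^m]$. Relations in $\Gamma$ impose equations on both sides. A simple model is a ring $P$ with an action of a group, the subring $A_0$ of invariants, an ideal $\mathfrak a\subset A_0$, and the map $A_0/\mathfrak a\to P/\mathfrak aP$. If there is an $A_0$-linear projection $P\to A_0$, such as the Reynolds operator of a reductive group in characteristic $0$,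 then it maps $\mathfrak aP$ into $\mathfrak a$, so $\mathfrak aP\cap A_0=\mathfrak a$ and the map is injective. The model suggests that \eqref{eq:map} is injective after inverting $p$, and it gives no such reason integrally. Both halves of this guess turn out to describe the situation for $\mathrm{GL}_n$.

\subsection{Results}

The answer to the question is no, already for $\mathrm{GL}_n$ and finite $\Gamma$. We write $C_3$ for the cyclic group of order $3$ and $D_8$ for the dihedral group of order $8$.

\begin{theorem}\label{thm:A}
Let $p=2$ and $k\supseteq\mathbb F_4$. Let $\Gamma=\mathrm{SL}_2(\mathbb F_4)\times C_3\times D_8$, a group of order $1440$, and let $G=\mathrm{GL}_4$. There is a semisimple $\overline\rho:\Gamma\to\mathrm{GL}_4(k)$ for which $R^{\mathrm{ps}}_{\overline\Theta}\to R^\square_{\overline\rho}$ is not injective.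
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p$ be any prime, $n\ge4$ and $k\supseteq\mathbb F_{p^3}$. There are a finite group $\Gamma$ and a semisimple, even diagonal, representation $\overline\rho:\Gamma\to\mathrm{GL}_n(k)$ for which $R^{\mathrm{ps}}_{\overline\Theta}\to R^\square_{\overline\rho}$ is not injective.
\end{theorem}

In particular, assuming $p>n$ does not restore injectivity. The next theorem describes what survives.

\begin{theorem}\label{thm:C}
Let $G=\mathrm{GL}_n$, let $\Gamma$ satisfy Mazur's condition and let $\overline\rho$ be semisimple. Then the kernel of $R^{\mathrm{ps}}_{\overline\Theta}\to R^\square_{\overline\rho}$ is nilpotent and killed by a power of $p$. Hence the map is injective whenever $R^{\mathrm{ps}}_{\overline\Theta}$ is reduced or $p$-torsion free.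
\end{theorem}

We do not decide whether injectivity can fail for $\mathrm{GL}_2$ or $\mathrm{GL}_3$. Theorem~\ref{thm:A} alone answers the question. Theorems~\ref{thm:A} and~\ref{thm:B} use only Donkin's theorem on matrix invariants \cite{Don} and elementary algebra; Theorem~\ref{thm:C} uses three further published results, stated in Section~\ref{sec:C}.

\subsection{How the counterexamples work}\label{sec:how}

Both counterexamples realize the model above. We start from a representation $\pi$ over a ring $P$ whose characteristic polynomials have coefficients in a subring $A_0$, and from an ideal $\mathfrak a\subset A_0$ with $\mathfrak aP\cap A_0\ne\mathfrak a$. Then $\Theta_\pi$ takes values in $A_0$ and can be reduced modulo $\mathfrak a$. The reduction remembers the nonzero elements of $(\mathfrak aP\cap A_0)/\mathfrak a$, which the representation $\pi \bmod \mathfrak aP$ forgets. The work consists in finding a finite group $\Gamma$ whose relations force \emph{every} lift of $\overline\rho$ to forget such an element.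

In Theorem~\ref{thm:A} (Section~\ref{sec:A}) the representation $\pi$ is a two-dimensional representation of $D_8$, and the ideal is generated by a power of $2$. In Theorem~\ref{thm:B} (Sections~\ref{sec:id}--\ref{sec:lifts}) the ring $P$ is the coordinate ring of $2\times3$ matrices in characteristic $p$, $A_0$ is generated by the three maximal minors, and $\mathfrak a$ is generated by their $p^2$-th powers.

Throughout, $[x,y]=xyx^{-1}y^{-1}$, and $[c]\in\mathcal O$ is the Teichm\"uller lift of $c\in k$, so that $[cd]=[c][d]$ and $[0]=0$.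

\section{Pseudocharacters of $\mathrm{GL}_n$}\label{sec:pc}

This section shows that a $\mathrm{GL}_n$-pseudocharacter is determined by its characteristic polynomials and gives two ways of building pseudocharacters that need not come from representations. We also use Definition~\ref{def:pc} for abstract groups, with continuity omitted.

A \emph{word} is a nonempty product of letters $g_1,\dots,g_r$, without inverses. Conditions (L1) and (L2) combine into one substitution rule.

\begin{lemma}\label{lem:subst}
Let $\Theta$ be a $G$-pseudocharacter of $\Gamma$, let $f\in\mathcal O[G^m]^{G^0}$ and let $w_1,\dots,w_m$ be words in $g_1,\dots,g_r$. Then for $\gamma\in\Gamma^r$,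
\[
\Theta_r\bigl(f(w_1,\dots,w_m)\bigr)(\gamma)=\Theta_m(f)\bigl(w_1(\gamma),\dots,w_m(\gamma)\bigr).
\]
\end{lemma}

\begin{proof}
Call a tuple of words $w=(w_1,\dots,w_m)$ \emph{good} if the formula holds for all $f$ and $\gamma$. If $w$ is a good $m$-tuple in $r$ letters and $w'$ is a good $r$-tuple in $r'$ letters, then the substituted tuple $w(w')$ is good, because $\Theta_{r'}(f(w(w')))(\gamma)=\Theta_r(f(w))(w'(\gamma))=\Theta_m(f)(w(w'(\gamma)))$. By (L1) tuples of single letters are good, and by (L2) so is $(g_1,\dots,g_{m-1},g_mg_{m+1})$. Composing the latter on both sides with permutations shows that $(g_1,\dots,g_ig_{i+1},\dots,g_{m+1})$ is good, and iterating shows that every tuple $(g_1\cdots g_{r_1},\,g_{r_1+1}\cdots g_{r_2},\dots)$ of consecutive products is good. An arbitrary tuple of words arises from such a tuple by substituting a tuple of letters.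
\end{proof}

For an $n\times n$ matrix $g$ write $\det(\lambda-g)=\sum_{j=0}^n(-1)^j\Lambda_j(g)\lambda^{n-j}$, so $\Lambda_1=\mathrm{tr}$ and $\Lambda_n=\det$. Donkin \cite{Don} proved that over an algebraically closed field $\Omega$ the algebra $\Omega[M_n^m]^{\mathrm{GL}_n}$ is generated by the functions $\Lambda_j(w)$, with $w$ a word in the $m$ matrices. We need the statement over $\mathcal O$.

\begin{proposition}\label{prop:donkin}
The $\mathcal O$-algebra $\mathcal O[\mathrm{GL}_n^m]^{\mathrm{GL}_n}$ is generated by the functions $\Lambda_j(w)$, for words $w$ in $g_1,\dots,g_m$ and $1\le j\le n$, and by the $\det(g_i)^{-1}$.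
\end{proposition}

\begin{proof}
Let $C=\mathcal O[M_n^m]$, graded by degree, with finite free pieces $C_d$ that are stable under $\mathrm{GL}_n$. Let $C'\subseteq C^{\mathrm{GL}_n}$ be the graded subalgebra generated by the $\Lambda_j(w)$. An element $c\in C$ is invariant when its images under the coaction and under $c\mapsto c\otimes1$ in $C\otimes\mathcal O[\mathrm{GL}_n]$ agree. This module is torsion free, so $c$ is invariant as soon as $\varpi c$ is. Hence $C_d/C_d^{\mathrm{GL}_n}$ is torsion free, and the second map in
\[
C'_d\otimes\bar k\longrightarrow C_d^{\mathrm{GL}_n}\otimes\bar k\longrightarrow(C_d\otimes\bar k)^{\mathrm{GL}_n}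
\]
is injective. The composite is surjective by Donkin's theorem over $\bar k$, the generators being homogeneous. So the first map is surjective, and $C'_d=C_d^{\mathrm{GL}_n}$ by Nakayama's lemma. Finally, if $f\in\mathcal O[\mathrm{GL}_n^m]^{\mathrm{GL}_n}$, then $f\cdot\prod_i\det(g_i)^N\in C^{\mathrm{GL}_n}$ for large $N$.
\end{proof}

\begin{corollary}\label{cor:pc}
\begin{itemize}
\item[(a)] Two $A$-valued $\mathrm{GL}_n$-pseudocharacters $\Theta,\Theta'$ of a group with $\Theta_1(\Lambda_j)=\Theta'_1(\Lambda_j)$ for $1\le j\le n$ are equal.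
\item[(b)] Let $A_0\subseteq P$ be commutative $\mathcal O$-algebras, $\mathfrak a\subseteq A_0$ an ideal, $\Gamma_0\to\Gamma$ a surjection of groups and $\pi:\Gamma_0\to\mathrm{GL}_n(P)$ a representation. Suppose that $\det(\lambda-\pi(\gamma))$ lies in $A_0[\lambda]$ for all $\gamma\in\Gamma_0$, and that its class modulo $\mathfrak a$ depends only on the image $\bar\gamma$ of $\gamma$ in $\Gamma$. Then
\[
\Theta_m(f)(\bar\gamma_1,\dots,\bar\gamma_m)=f(\pi(\gamma_1),\dots,\pi(\gamma_m))\bmod\mathfrak a
\]
defines an $A_0/\mathfrak a$-valued $\mathrm{GL}_n$-pseudocharacter of $\Gamma$.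
\end{itemize}
\end{corollary}

\begin{proof}
(a) By Lemma~\ref{lem:subst}, $\Theta_m(\Lambda_j(w))(\gamma)=\Theta_1(\Lambda_j)(w(\gamma))$, and $\Theta_m(\det(g_i)^{-1})(\gamma)$ is the inverse of $\Theta_1(\det)(\gamma_i)$. So $\Theta_m$ and $\Theta'_m$ agree on the generators of Proposition~\ref{prop:donkin}.

(b) The generators take the values $\Lambda_j(\pi(w(\gamma)))$ and $\det\pi(\gamma_i^{-1})$ on $(\pi(\gamma_1),\dots,\pi(\gamma_m))$. By hypothesis these lie in $A_0$ and depend modulo $\mathfrak a$ only on the $\bar\gamma_i$. The same then holds for every $f$, which is a polynomial in the generators. The homomorphism property, (L1) and (L2) hold for $\Theta_\pi$ and pass to the quotient.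
\end{proof}

The second construction is the direct sum. Let $n=n'+n''$, and put $V=\mathcal O[\mathrm{GL}_{n'}^m]$ and $W=\mathcal O[\mathrm{GL}_{n''}^m]$. Restriction to block diagonal matrices is a ring homomorphism $\mathrm{res}:\mathcal O[\mathrm{GL}_n^m]\to V\otimes_{\mathcal O}W$. The modules $V$, $W$, $V^{\mathrm{GL}_{n'}}$, $W^{\mathrm{GL}_{n''}}$ are torsion free, hence flat over $\mathcal O$, so $V^{\mathrm{GL}_{n'}}\otimes W^{\mathrm{GL}_{n''}}$ is a subring of $V\otimes W$. It contains $\mathrm{res}(\Lambda_j(w))=\sum_i\Lambda_i(w)\otimes\Lambda_{j-i}(w)$ and $\mathrm{res}(\det(g_i)^{-1})=\det(g_i)^{-1}\otimes\det(g_i)^{-1}$. By Proposition~\ref{prop:donkin} it contains the restriction of every invariant function.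

\begin{lemma}\label{lem:sum}
Let $\Theta'$ and $\Theta''$ be $A$-valued pseudocharacters of a group $\Gamma$ for $\mathrm{GL}_{n'}$ and $\mathrm{GL}_{n''}$. For $f\in\mathcal O[\mathrm{GL}_n^m]^{\mathrm{GL}_n}$ write $\mathrm{res}(f)=\sum_if_i'\otimes f_i''$ with invariant $f_i',f_i''$, and set $\Theta_m(f)=\sum_i\Theta'_m(f'_i)\,\Theta''_m(f''_i)$. Then $\Theta=\Theta'\oplus\Theta''$ is a $\mathrm{GL}_n$-pseudocharacter with $\Theta_1(\mathrm{tr})=\Theta_1'(\mathrm{tr})+\Theta_1''(\mathrm{tr})$. The construction commutes with homomorphisms $A\to A'$, and $\Theta_{\rho'}\oplus\Theta_{\rho''}=\Theta_{\rho'\oplus\rho''}$.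
\end{lemma}

\begin{proof}
The map $\Theta_m$ is the composite of $\mathrm{res}$ with the homomorphism $f'\otimes f''\mapsto\Theta'_m(f')\Theta''_m(f'')$ from $V^{\mathrm{GL}_{n'}}\otimes W^{\mathrm{GL}_{n''}}$ to the commutative ring of maps $\Gamma^m\to A$, so it is a well-defined $\mathcal O$-algebra homomorphism. Permuting, repeating and multiplying block diagonal matrices is done block by block, so $\mathrm{res}(f^\zeta)=\sum_i(f_i')^{\zeta}\otimes(f_i'')^{\zeta}$ and $\mathrm{res}(\hat f)=\sum_i\widehat{f_i'}\otimes\widehat{f_i''}$. Thus (L1) and (L2) for $\Theta$ follow term by term from (L1) and (L2) for $\Theta'$ and $\Theta''$. The formula for the trace is $\mathrm{res}(\mathrm{tr})=\mathrm{tr}\otimes1+1\otimes\mathrm{tr}$, and the last two assertions are read off from the definition.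
\end{proof}

Finally, let $A$ be a complete local noetherian $\mathcal O$-algebra with residue field $k$. A continuous $A$-valued pseudocharacter $\Theta$ lifting $\overline\Theta$ has reductions modulo $\mathfrak m_A^j$, which give compatible maps $R^{\mathrm{ps}}_{\overline\Theta}\to A/\mathfrak m_A^j$, and hence a local homomorphism $R^{\mathrm{ps}}_{\overline\Theta}\to A$ carrying $\Theta^u$ to $\Theta$. In the same way a lift of $\overline\rho$ to $A$ gives a local homomorphism $R^\square_{\overline\rho}\to A$. For finite $\Gamma$ continuity is automatic. We denote by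
\[
\mathcal T:\mathcal O[\Gamma]\to R^{\mathrm{ps}}_{\overline\Theta}
\]
the $\mathcal O$-linear extension of the universal trace $\Theta^u_1(\mathrm{tr})$. Under \eqref{eq:map}, $\mathcal T(\xi)$ goes to the trace of $\xi$ in the universal lift.

\section{The dihedral group and the proof of Theorem~\ref{thm:A}}\label{sec:A}

In this section $p=2$. Write $D_8=\langle r,s\mid r^4=s^2=1,\ srs^{-1}=r^{-1}\rangle$.

\subsection{A divisibility that pseudocharacters do not see}

The whole phenomenon is visible in rank $2$, in the trace of the central element $r^2$.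

\begin{lemma}\label{lem:div}
Let $\mathcal R$ be a commutative ring and let $D_8$ act on a free $\mathcal R$-module of rank $2$. Then the trace of $r^2$ lies in $2\mathcal R$.
\end{lemma}

\begin{proof}
Let $X$ be the matrix of $r^2$. Since $r^2=r\cdot sr^{-1}s^{-1}=[r,s]$ is a commutator, $\det X=1$, and $X^2=1$ because $r^4=1$. The Cayley--Hamilton theorem gives $\mathrm{tr}(X)X=X^2+\det X=2$. Thus $\mathrm{tr}(X)\cdot1=2X^{-1}$; compare the upper left entries.
\end{proof}

The proof divides by $2$ with the help of a matrix entry, which is not an invariant function. The following pseudocharacter shows that invariants cannot replace it. Let $\widetilde S=\mathcal O[z]/(z^4-1)$, free over $\mathcal O$ with basis $1,z,z^2,z^3$, and let $\pi:D_8\to\mathrm{GL}_2(\widetilde S)$ be given by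
\[
\pi(r)=\begin{pmatrix}z&0\\0&z^{-1}\end{pmatrix},\qquad\pi(s)=\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
Put $a=z+z^{-1}$. Then $a^2=2+2z^2$ and $a^3=(2+2z^2)(z+z^{-1})=4a$. The elements $1$, $z+z^3$, $2+2z^2$ are linearly independent over $\mathcal O$, so the subalgebra generated by $a$ is
\[
S=\mathcal O[a]/(a^3-4a),
\]
free over $\mathcal O$ with basis $1,a,a^2$. It is finite over $\mathcal O$ with $S/\varpi S=k[a]/(a^3)$, so it is a complete local ring with maximal ideal $(\varpi,a)$ and residue field $k$. The rotations have determinant $1$ and traces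
\[
\mathrm{tr}\,\pi(1)=2,\qquad\mathrm{tr}\,\pi(r^{\pm1})=a,\qquad\mathrm{tr}\,\pi(r^2)=2z^2=a^2-2,
\]
and the reflections $\pi(r^is)$ are antidiagonal with entries $z^{\pm i}$, so they have trace $0$ and determinant $-1$. All these values lie in $S$. By Corollary~\ref{cor:pc}(b) with $\mathfrak a=0$, the family $\Theta_\pi$ is an $S$-valued $\mathrm{GL}_2$-pseudocharacter of $D_8$, which we call $\Psi$. Modulo $(\varpi,a)$ all traces become $0$ and all determinants become $1$. These are the trace and determinant of the trivial representation $1_2$ in characteristic $2$, so $\Psi$ lifts $\Theta_{1_2}$ by Corollary~\ref{cor:pc}(a).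

The value $\Psi_1(\mathrm{tr})(r^2)=a^2-2$ is divisible by $2$ in $\widetilde S$, as Lemma~\ref{lem:div} requires, but not in $S$. Consequently, for $D_8$ and the trivial representation $1_2$, the element $\mathcal T(r^2)$ is nonzero in $R^{\mathrm{ps}}/2$ and becomes zero in $R^\square/2$. This is a failure of injectivity modulo $2$, and it does not yet give an element in the kernel of \eqref{eq:map}. To turn it into one, we add a second block that cannot be lifted to characteristic $0$, so that a power of $2$ vanishes in the deformation ring.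

\subsection{A block that makes $2$ nilpotent}

Assume $k\supseteq\mathbb F_4$. Let $H=\mathrm{SL}_2(\mathbb F_4)\cong A_5$, a nonabelian simple group, and let $\sigma:H\to\mathrm{GL}_2(k)$ be the natural representation. It is absolutely irreducible, since the upper and the lower triangular unipotent matrices have no common invariant line. Let $R_1=R^\square_\sigma$ be its framed deformation ring and $\sigma^u$ the universal lift.

\begin{lemma}\label{lem:nilp}
The element $2$ is nilpotent in $R_1$.
\end{lemma}

\begin{proof}
Otherwise there is a prime $\mathfrak q\subset R_1$ with $2\notin\mathfrak q$. Odd integers are units in $\mathcal O$, so $F_0=\mathrm{Frac}(R_1/\mathfrak q)$ has characteristic $0$. Let $\rho_0:H\to\mathrm{GL}_2(R_1/\mathfrak q)\subset\mathrm{GL}_2(F_0)$ be induced by $\sigma^u$. Since $H$ is perfect, $\rho_0(H)\subset\mathrm{SL}_2(F_0)$. An element of $\mathrm{SL}_2(F_0)$ with square $1$ is diagonalizable with eigenvalues $\pm1$ and determinant $1$, so it is $\pm1$ and is central. If $\rho_0$ were nontrivial, it would be injective because $H$ is simple,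 and the involutions of $H$ would be central in $H$, whose center is trivial. So $\rho_0$ is trivial. Reducing modulo the maximal ideal of $R_1/\mathfrak q$, we find that $\sigma$ is trivial, which is false.
\end{proof}

Let $e$ be minimal with $2^e=0$ in $R_1$. Since $R_1\ne0$ we have $e\ge1$, and $2^{e-1}\ne0$ in $R_1$.

A lift of $\sigma\oplus1_2$ to $H\times D_8$ has no evident reason to split into two blocks, and both Lemma~\ref{lem:div} and Lemma~\ref{lem:nilp} concern a single block of rank $2$. A central element of order prime to $2$ that acts on the two blocks by different scalars provides the splitting; this is the role of $C_3$.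

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $C_3=\langle\tau\rangle$ and $\Gamma=H\times C_3\times D_8$. Since $k\supseteq\mathbb F_4$, Hensel's lemma gives a primitive cube root of unity $\omega\in\mathcal O$, with reduction $\bar\omega$. Put
\[
\overline\rho(h,\tau^i,d)=\bar\omega^i\sigma(h)\oplus1_2\in\mathrm{GL}_4(k).
\]
This is a sum of irreducible representations.

\emph{A pseudocharacter lifting $\overline\Theta$.} Let $A=R_1\otimes_{\mathcal O}S=R_1[a]/(a^3-4a)$. It is free over $R_1$ with basis $1,a,a^2$, and $A/\mathfrak m_{R_1}A=k[a]/(a^3)$, so $A$ is a complete local noetherian ring with residue field $k$. Define $\rho_1:\Gamma\to\mathrm{GL}_2(R_1)$ by $\rho_1(h,\tau^i,d)=\omega^i\sigma^u(h)$. Pull $\Psi$ back to $\Gamma$, push $\Theta_{\rho_1}$ and $\Psi$ forward to $A$, and let $\Theta=\Theta_{\rho_1}\oplus\Psi$ as in Lemma~\ref{lem:sum}. Modulo $\mathfrak m_A$ it becomes the direct sum of the pseudocharacters of the two blocks of $\overline\rho$, which is $\overline\Theta$. Let $\varphi:R^{\mathrm{ps}}_{\overline\Theta}\to A$ be the induced homomorphism.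

\emph{A nonzero element.} Put
\[
\kappa=\tfrac13\sum_{i=0}^2\mathcal T(\tau^ir^2),\qquad f=2^{e-1}\kappa.
\]
We have $\varphi(\mathcal T(\tau^ir^2))=2\omega^i+(a^2-2)$ and $1+\omega+\omega^2=0$, so $\varphi(\kappa)=a^2-2$. Hence $\varphi(f)=2^{e-1}a^2-2^e=2^{e-1}a^2$, which is nonzero because $2^{e-1}\ne0$ in $R_1$ and $1,a,a^2$ is a basis of $A$ over $R_1$. So $f\ne0$.

\emph{The image of $f$ vanishes.} Let $\mathcal R=R^\square_{\overline\rho}$ with universal lift $\rho$. Since $\tau$ is central of order $3$, the matrix $\varepsilon=\frac13\sum_i\rho(\tau^i)$ is an idempotent that commutes with $\rho(\Gamma)$. Its reduction is $\frac13\sum_i(\bar\omega^i1_2\oplus1_2)=0_2\oplus1_2$. So $\mathcal R^4=N\oplus M$ with $N=(1-\varepsilon)\mathcal R^4$ and $M=\varepsilon\mathcal R^4$, both $\Gamma$-stable, and both free of rank $2$ because $\mathcal R$ is local. By Nakayama's lemma, $(1-\varepsilon)e_1,(1-\varepsilon)e_2$ is a basis of $N$ that reduces to the standard basis of the first block, and in this basis $H$ acts by a lift of $\sigma$. This gives a homomorphism $R_1\to\mathcal R$,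 so $2^e=0$ in $\mathcal R$. The image of $\kappa$ in $\mathcal R$ is $\mathrm{tr}(\varepsilon\rho(r^2))$, the trace of $r^2$ on $M$, which lies in $2\mathcal R$ by Lemma~\ref{lem:div}. Therefore the image of $f$ lies in $2^e\mathcal R=0$.
\end{proof}

\section{An identity between minors in characteristic $p$}\label{sec:id}

The example above depends on $p=2$ through the Cayley--Hamilton identity for $2\times2$ matrices. For arbitrary $p$ we need another pair $A_0\subset P$ in which an ideal is not contracted. Let $a_1,a_2,a_3,b_1,b_2,b_3$ be indeterminates, let $y_i=\binom{a_i}{b_i}$, and put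
\[
\Delta_1=\det(y_2,y_3),\qquad\Delta_2=\det(y_3,y_1),\qquad\Delta_3=\det(y_1,y_2).
\]
The $\Delta_i$ are algebraically independent over any field: for $y_1=\binom c0$, $y_2=\binom01$, $y_3=\binom st$ they specialize to $-s$, $-ct$, $c$. Expanding a $3\times3$ determinant with rows $a,a,b$ or $b,a,b$ along its first row gives
\begin{equation}\label{eq:syz}
a_1\Delta_1+a_2\Delta_2=-a_3\Delta_3,\qquad b_1\Delta_1+b_2\Delta_2=-b_3\Delta_3 .
\end{equation}
Multiplying the two relations, we get $a_1b_1\Delta_1^2+a_2b_2\Delta_2^2+(a_1b_2+a_2b_1)\Delta_1\Delta_2=a_3b_3\Delta_3^2$. Modulo $2$ the bracket equals $\Delta_3$, so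
\[
\Delta_1\Delta_2\Delta_3\equiv a_1b_1\Delta_1^2+a_2b_2\Delta_2^2+a_3b_3\Delta_3^2\pmod 2 .
\]
Thus $\Delta_1\Delta_2\Delta_3$ lies in the ideal generated by the $\Delta_i^2$ in $\mathbb F_2[a_1,\dots,b_3]$, but not in the ideal that they generate in the polynomial ring $\mathbb F_2[\Delta_1,\Delta_2,\Delta_3]$. The same computation works for every prime.

\begin{lemma}\label{lem:id}
In $\mathbb Z[a_1,\dots,b_3]$ we have $(\Delta_1\Delta_2\Delta_3)^{p-1}\in(\Delta_1^p,\Delta_2^p,\Delta_3^p,p)$.
\end{lemma}

\begin{proof}
Work modulo $p$. By \eqref{eq:syz},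
\[
(a_1\Delta_1+a_2\Delta_2)^{p-1}(b_1\Delta_1+b_2\Delta_2)^{p-1}=(a_3b_3)^{p-1}\Delta_3^{2p-2}\in(\Delta_3^p),
\]
since $2p-2\ge p$. Expand the left side in the monomials $\Delta_1^i\Delta_2^{2p-2-i}$. For $i\ne p-1$ one of the exponents is at least $p$. With $\mathsf u=a_1b_2$ and $\mathsf v=a_2b_1$, the coefficient of $(\Delta_1\Delta_2)^{p-1}$ is
\[
\sum_{i=0}^{p-1}\binom{p-1}{i}^2\mathsf u^i\mathsf v^{p-1-i}=\sum_{i=0}^{p-1}\mathsf u^i\mathsf v^{p-1-i},
\]
because $\binom{p-1}i\equiv(-1)^i$. The last sum times $\mathsf u-\mathsf v$ is $\mathsf u^p-\mathsf v^p=(\mathsf u-\mathsf v)^p$, so the sum equals $(\mathsf u-\mathsf v)^{p-1}=\Delta_3^{p-1}$.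
\end{proof}

\begin{remark}
No such identity holds over $\mathbb Q$. The $\Delta_i$ generate the ring of $\mathrm{SL}_2$-invariants of $\mathbb Q[a_1,\dots,b_3]$ by the first fundamental theorem of invariant theory, so the Reynolds operator would turn a relation $(\Delta_1\Delta_2\Delta_3)^{\nu}\in(\Delta_1^{\nu+1},\Delta_2^{\nu+1},\Delta_3^{\nu+1})$ into the same relation in the polynomial ring $\mathbb Q[\Delta_1,\Delta_2,\Delta_3]$, where it is false.
\end{remark}

To exploit Lemma~\ref{lem:id} we write the minors as products of matrices: with the rows $z_i=(-b_i,a_i)$ we have $z_iy_j=\det(y_i,y_j)$. In a lift of $\overline\rho$ we will find columns $Y_j$ and rows $Z_i$, but group relations cannot tie the entries of $Z_i$ to those of $Y_i$. They only give the antisymmetry of the products $Z_iY_j$. Moreover, $p$ will kill the $Z_i$ without being zero in the coefficient ring. The next lemma shows that this is enough, at the price of doubling the exponent. From now on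
\[
q=p^2,\qquad\text{so that }q-(2p-1)=(p-1)^2\ge0 .
\]

\begin{lemma}\label{lem:d}
Let $\mathcal R$ be a commutative ring, let $Y_1,Y_2,Y_3$ be columns and $Z'_1,Z'_2,Z'_3$ rows of length $2$ over $\mathcal R$. Suppose that $pZ'_i=0$, $Z'_iY_i=0$ and $Z'_iY_j=-Z'_jY_i$ for all $i,j$. Put $d_1=Z'_2Y_3$, $d_2=Z'_3Y_1$, $d_3=Z'_1Y_2$. If $d_1^q=d_2^q=d_3^q=0$, then $(d_1d_2d_3)^{q-1}=0$.
\end{lemma}

\begin{proof}
Let $M_1=\det(Y_2,Y_3)$, $M_2=\det(Y_3,Y_1)$, $M_3=\det(Y_1,Y_2)$, and define $W_1,W_2,W_3$ in the same way from the rows $Z'_i$. By hypothesis,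
\[
X=(Z'_iY_j)_{i,j}=\begin{pmatrix}0&d_3&-d_2\\-d_3&0&d_1\\d_2&-d_1&0\end{pmatrix}.
\]
Since the determinant of $2\times2$ matrices is multiplicative, $W_iM_j$ is the minor of $X$ with rows $(i+1,i+2)$ and columns $(j+1,j+2)$, indices modulo $3$. For rows $(2,3)$ and columns $(2,3)$, $(3,1)$, $(1,2)$ the minors are $d_1^2$, $d_1d_2$, $d_1d_3$. The hypotheses are invariant under the cyclic shift of indices, so $W_iM_j=d_id_j$ for all $i,j$.

Substituting the entries of the $Y_i$ in Lemma~\ref{lem:id} gives $(M_1M_2M_3)^{p-1}=\sum_iQ_iM_i^p+pN$ with $Q_i,N\in\mathcal R$. Multiply by $(W_1W_2W_3)^{p-1}$. The left side becomes $(d_1d_2d_3)^{2p-2}$. The last term vanishes because $pW_1=0$. The term $i=1$ is a multiple of $(W_1M_1)^{p-1}(W_2M_1)=d_1^{2p-1}d_2$, and by the cyclic shift the term $i$ is a multiple of $d_i^{2p-1}$. So $(d_1d_2d_3)^{2p-2}\in(d_1^{2p-1},d_2^{2p-1},d_3^{2p-1})$. Multiplying by $(d_1d_2d_3)^{q-(2p-1)}$ yields $(d_1d_2d_3)^{q-1}\in(d_1^q,d_2^q,d_3^q)=0$.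
\end{proof}

\section{The group and the pseudocharacter of Theorem~\ref{thm:B}}\label{sec:group}

Let $n\ge4$, let $F=\mathbb F_{p^3}\subseteq k$ and $\ell=|F^\times|=p^3-1$. Put
\[
P=k[a_1,\dots,b_3]\supset A_0=k[\Delta_1,\Delta_2,\Delta_3]\supset\mathfrak a=(\Delta_1^q,\Delta_2^q,\Delta_3^q)A_0,\qquad\bar A=A_0/\mathfrak a .
\]
Since the $\Delta_i$ are algebraically independent, $\bar A$ is a finite local $\mathcal O$-algebra with residue field $k$ in which $(\Delta_1\Delta_2\Delta_3)^{q-1}\neq0$.

\subsection{The shape of the construction}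

Decompose the standard module of rank $n$ into blocks $v,\alpha,\beta,w$ of ranks $2,1,1,n-4$, in this order; the block $w$ is absent if $n=4$ and only fills up the dimension otherwise. For blocks $\mu,\nu$ and a matrix $x$ of the right size, $xE_{\nu\mu}$ denotes the $n\times n$ matrix whose only nonzero block is $x$, mapping the block $\mu$ to the block $\nu$; we write $E_{\nu\mu}$ when $x=1$. The columns $y_j$, the rows $z_i$ and the constant $1$ are placed on a cycle
\[
\alpha\xrightarrow{\ y_j\ }v\xrightarrow{\ z_i\ }\beta\xrightarrow{\ 1\ }\alpha .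
\]
Going once around the cycle gives an endomorphism of the line $\alpha$ with trace $z_iy_j$, so the minors are traces. The reason for using two lines $\alpha\ne\beta$ is the following computation in an arbitrary ring: if $\mathsf Y^2=\mathsf Z^2=\mathsf Y\mathsf Z=0$, then
\begin{equation}\label{eq:comm}
[1+\mathsf Z,1+\mathsf Y]=(1+\mathsf Z+\mathsf Y+\mathsf Z\mathsf Y)(1-\mathsf Z)(1-\mathsf Y)=(1+\mathsf Y+\mathsf Z\mathsf Y)(1-\mathsf Y)=1+\mathsf Z\mathsf Y .
\end{equation}
The condition $\mathsf Y\mathsf Z=0$ holds when the target of $\mathsf Z$ differs from the source of $\mathsf Y$, and then linear relations among the products $\mathsf Z\mathsf Y$ become group relations among commutators.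

\subsection{An algebra with invariant characteristic polynomials}

We need a finite quotient $\Gamma$ of a subgroup of $\mathrm{GL}_n(P)$ on which characteristic polynomials are defined modulo $\mathfrak a$. Reduction modulo $\mathfrak aM_n(P)$ is too coarse: it controls them only modulo $\mathfrak aP\cap A_0$, and this ideal contains $(\Delta_1\Delta_2\Delta_3)^{q-1}$, as one sees by multiplying Lemma~\ref{lem:id} by $(\Delta_1\Delta_2\Delta_3)^{q-p}$. We therefore work in a smaller algebra, finite over $A_0$.

Let $Y=(y_1\ y_2\ y_3)$ and let $Z$ be the $3\times2$ matrix with rows $z_i$. The entries $z_iy_j$ of $ZY$ are $0$ or $\pm\Delta_l$, so $ZY\in M_3(A_0)$. Let $\mathcal Y=\mathrm{diag}(Y,1_2)$, a $4\times5$ matrix, and $\mathcal Z=\mathrm{diag}(Z,1_2)$, a $5\times4$ matrix; then $\mathcal Z\mathcal Y\in M_5(A_0)$. For a scalar $c$ put $J(c)=\mathrm{diag}(c,c,0,0)$ and $J'(c)=\mathrm{diag}(c,c,c,0,0)$, so that $J(c)\mathcal Y=\mathcal YJ'(c)$ and $\mathcal ZJ(c)=J'(c)\mathcal Z$. Let $\mathcal E\subset M_n(P)$ be the set of matrices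
\[
\bigl(J(c)+\mathcal Y\mathcal M\mathcal Z\bigr)\oplus c'1_{n-4},\qquad c,c'\in A_0,\quad\mathcal M\in M_5(A_0).
\]
With respect to the blocks $v$ and $\{\alpha,\beta\}$, the first summand has the form
\[
\begin{pmatrix}c1_2+YMZ&YM'\\M''Z&M'''\end{pmatrix}
\]
with arbitrary matrices $M,M',M'',M'''$ over $A_0$. The set $\mathcal E$ is a finitely generated $A_0$-module containing $1$, and it is closed under multiplication because
\[
(J(c_1)+\mathcal Y\mathcal M_1\mathcal Z)(J(c_2)+\mathcal Y\mathcal M_2\mathcal Z)=J(c_1c_2)+\mathcal Y\bigl(J'(c_1)\mathcal M_2+\mathcal M_1J'(c_2)+\mathcal M_1\mathcal Z\mathcal Y\mathcal M_2\bigr)\mathcal Z .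
\]
So $\mathcal E$ is an $A_0$-algebra, $\mathfrak a\mathcal E$ is a two-sided ideal, and $\mathcal E/\mathfrak a\mathcal E$ is a finite ring, being a finitely generated module over the finite ring $\bar A$.

\begin{lemma}\label{lem:charpoly}
For $e_1,\dots,e_r\in\mathcal E$ and indeterminates $X=(X_1,\dots,X_r)$, the polynomial $\det(\lambda+\sum_iX_ie_i)$ lies in $A_0[X,\lambda]$. Consequently $\det(\lambda-e)\in A_0[\lambda]$ for $e\in\mathcal E$, and its class modulo $\mathfrak a$ depends only on $e$ modulo $\mathfrak a\mathcal E$.
\end{lemma}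

\begin{proof}
The block $w$ contributes $(\lambda+c')^{n-4}$ with $c'\in A_0[X]$. The remaining $4\times4$ matrix is $\mathcal D+\mathcal Y\mathcal M\mathcal Z$ with $\mathcal D=\lambda1_4+J(c)$, $c\in A_0[X]$ and $\mathcal M\in M_5(A_0[X])$. Put $\mathcal D'=\lambda1_5+J'(c)$. Then $\mathcal D\mathcal Y=\mathcal Y\mathcal D'$, $\det\mathcal D=(\lambda+c)^2\lambda^2$ and $\det\mathcal D'=(\lambda+c)^3\lambda^2$. In the fraction field of $P[X,\lambda]$, Sylvester's identity $\det(1+\mathsf A\mathsf B)=\det(1+\mathsf B\mathsf A)$ for rectangular matrices gives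
\[
\frac{\det(\mathcal D+\mathcal Y\mathcal M\mathcal Z)}{\det\mathcal D}=\det(1_4+\mathcal Y\mathcal D'^{-1}\mathcal M\mathcal Z)=\det(1_5+\mathcal D'^{-1}\mathcal M\mathcal Z\mathcal Y)=\frac{\det(\mathcal D'+\mathcal M\mathcal Z\mathcal Y)}{\det\mathcal D'} .
\]
Hence $(\lambda+c)\det(\mathcal D+\mathcal Y\mathcal M\mathcal Z)=\det(\mathcal D'+\mathcal M\mathcal Z\mathcal Y)\in A_0[X][\lambda]$. Division with remainder by the monic polynomial $\lambda+c$ can be carried out over $A_0[X]$, and it is unique over $P[X]$, where the quotient is $\det(\mathcal D+\mathcal Y\mathcal M\mathcal Z)$. So this quotient lies in $A_0[X][\lambda]$.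

For the last assertion let $e'=e+\sum_j\alpha_je_j$ with $\alpha_j\in\mathfrak a$ and $e_j\in\mathcal E$. The polynomial $\det(\lambda-e-\sum_jX_je_j)$ lies in $A_0[X,\lambda]$ by the first part, so its values at $X=\alpha$ and at $X=0$ lie in $A_0[\lambda]$ and are congruent modulo $\mathfrak a$.
\end{proof}

\subsection{The group}

Let $T$ be the product of one copy of $F^\times$ for each block, with coordinates $t_v,t_\alpha,t_\beta$ and, if $n\ge5$, $t_w$. Embed $T$ in $\mathcal E^\times$ by letting $t$ act on the block $\mu$ by the scalar $t_\mu$. For $c\in F$ and $i=1,2,3$ put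
\[
g_i(c)=1+c\,y_iE_{v\alpha},\qquad h_i(c)=1+c\,z_iE_{\beta v},\qquad u(c)=1+c\,E_{\alpha\beta}.
\]
These matrices lie in $\mathcal E$, and replacing $c$ by $-c$ gives their inverses. Let $\Gamma_0\subset\mathcal E^\times$ be the subgroup generated by $T$ and all $g_i(c),h_i(c),u(c)$, and let
\[
\Gamma=\text{image of }\Gamma_0\text{ in the finite group }(\mathcal E/\mathfrak a\mathcal E)^\times .
\]
We use the same letters for elements of $\Gamma_0$ and their images in $\Gamma$. Call $(i,j,l)$ \emph{cyclic} if it is $(1,2,3)$, $(2,3,1)$ or $(3,1,2)$; then $z_iy_j=\Delta_l$, and we put $k_l=[h_i(1),g_j(1)]$.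

It remains to express the vanishing of $\Delta_l^q$ as a group relation. By \eqref{eq:comm}, $k_l=1+\Delta_lE_{\beta\alpha}$, and powers of this element are linear in $\Delta_l$. Taking a commutator with the opposite unipotent element $u(1)$ produces an element whose powers do see the powers of $\Delta_l$. Over any commutative ring, let $x,\upsilon$ be scalars and $d=\upsilon x$. Then
\begin{equation}\label{eq:sl2}
\begin{aligned}
\left[\begin{pmatrix}1&0\\x&1\end{pmatrix},\begin{pmatrix}1&\upsilon\\0&1\end{pmatrix}\right]&=\begin{pmatrix}1&\upsilon\\x&1+d\end{pmatrix}\begin{pmatrix}1&-\upsilon\\-x&1+d\end{pmatrix}=\begin{pmatrix}1-d&\upsilon d\\-xd&1+d+d^2\end{pmatrix}\\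
&=1+d\,\mathsf m,\qquad\mathsf m=\begin{pmatrix}-1&\upsilon\\-x&1+d\end{pmatrix},\quad\det\mathsf m=-1 .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:rel}
The following relations hold in $\Gamma$, for $c,c'\in F$, $t\in T$ and $i,j\in\{1,2,3\}$.
\begin{itemize}
\item[(R1)] $g_i(c)g_i(c')=g_i(c+c')$, and likewise for $h_i$ and $u$.
\item[(R2)] $tg_i(c)t^{-1}=g_i(t_vt_\alpha^{-1}c)$, \ $th_i(c)t^{-1}=h_i(t_\beta t_v^{-1}c)$, \ $tu(c)t^{-1}=u(t_\alpha t_\beta^{-1}c)$.
\item[(R3)] $[h_i(1),g_i(1)]=1$ and $[h_i(1),g_j(1)]\,[h_j(1),g_i(1)]=1$.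
\item[(R4)] $[k_l,u(1)]^q=1$ for $l=1,2,3$.
\end{itemize}
\end{lemma}

\begin{proof}
A matrix $xE_{\nu\mu}$ with $\mu\ne\nu$ has square zero, which gives (R1), and conjugation by $t$ multiplies it by $t_\nu t_\mu^{-1}$, which gives (R2). By \eqref{eq:comm}, $[h_i(1),g_j(1)]=1+z_iy_jE_{\beta\alpha}$. Since $z_iy_j=\det(y_i,y_j)$ is alternating and $E_{\beta\alpha}^2=0$, (R3) follows. These three relations hold already in $\Gamma_0$. For (R4), apply \eqref{eq:sl2} on the blocks $\alpha,\beta$ with $x=d=\Delta_l$ and $\upsilon=1$. Extended by zero, $\mathsf m$ is an element of $\mathcal E$, and since $\mathcal E$ has characteristic $p$ and $q$ is a power of $p$, we get $[k_l,u(1)]^q=1+\Delta_l^q\mathsf m^q\in1+\mathfrak a\mathcal E$.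
\end{proof}

\subsection{The pseudocharacter and the residual representation}

By Lemma~\ref{lem:charpoly}, the inclusion $\Gamma_0\subset\mathrm{GL}_n(P)$ and the surjection $\Gamma_0\to\Gamma$ satisfy the hypotheses of Corollary~\ref{cor:pc}(b). We obtain an $\bar A$-valued $\mathrm{GL}_n$-pseudocharacter $\Theta$ of $\Gamma$.

Setting all $a_i,b_i$ equal to $0$ defines a ring homomorphism $\mathrm{ev}:\mathcal E\to M_n(k)$. It kills $\mathfrak a\mathcal E$, so it defines a representation of $\Gamma$. It sends $g_i(c)$ and $h_i(c)$ to $1$, $u(c)$ to $1+cE_{\alpha\beta}$ and $t$ to a diagonal matrix, so $\mathrm{ev}(\Gamma)$ consists of upper triangular matrices. Let $\overline\rho:\Gamma\to\mathrm{GL}_n(k)$ be the diagonal part of $\mathrm{ev}$. It is a sum of characters, with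
\[
\overline\rho(t)=\mathrm{diag}(t_v,t_v,t_\alpha,t_\beta,t_w,\dots,t_w),\qquad\overline\rho(g_i(c))=\overline\rho(h_i(c))=\overline\rho(u(c))=1 .
\]
The residue map $\bar A\to k$ sends each $\Delta_i$ to $0$, so it is induced by the same evaluation. Hence the reduction of $\Theta$ has the characteristic polynomials of $\mathrm{ev}$, which are those of $\overline\rho$, since the characteristic polynomial of a triangular matrix depends only on its diagonal. By Corollary~\ref{cor:pc}(a), $\Theta$ lifts $\overline\Theta=\Theta_{\overline\rho}$, and we get a local homomorphism $\varphi:R^{\mathrm{ps}}_{\overline\Theta}\to\bar A$.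

\section{Lifts of $\overline\rho$ and the proof of Theorem~\ref{thm:B}}\label{sec:lifts}

Let $\mathcal R=R^\square_{\overline\rho}$ with universal lift $\rho$, extended linearly to $\mathcal O[\Gamma]$. Here $p$ is not nilpotent in $\mathcal R$: the characters on the diagonal of $\overline\rho$ have Teichm\"uller lifts, so $\overline\rho$ lifts to $\mathcal O$. We show that every lift nevertheless has the block shape of the matrices that define $\Gamma$, with off-diagonal blocks killed by $p$.

The group $T$ has order prime to $p$ and exponent $\ell$, and $\mathcal O$ contains the $\ell$-th roots of unity $[c]$, $c\in F^\times$. So the elements $|T|^{-1}\sum_{t}[\chi(t)]^{-1}t$, for $\chi\in\mathrm{Hom}(T,F^\times)$, are orthogonal idempotents of $\mathcal O[T]$ with sum $1$. The image of such an idempotent on $\mathcal R^n$ is a free module whose rank is the multiplicity of $\chi$ in $\overline\rho|_T$. The characters $t_v,t_\alpha,t_\beta,t_w$ are pairwise distinct, so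
\[
\mathcal R^n=M_v\oplus M_\alpha\oplus M_\beta\oplus M_w
\]
with free summands of ranks $2,1,1,n-4$, and $t\in T$ acts on $M_\mu$ by $[t_\mu]$. We view $\mathrm{Hom}(M_\mu,M_\nu)$ inside $\mathrm{End}(\mathcal R^n)$ by extending by zero; conjugation by $\rho(t)$ acts on it by $[t_\nu t_\mu^{-1}]$.

The next lemma uses only (R1) and (R2). We expand $c\mapsto\rho(g(c))$ in characters of $F^\times$. The action of $T$ leaves room for only three Fourier components, and the additivity of $g$ gives product relations among the components that remove one of the three and determine another.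

\begin{lemma}\label{lem:root}
Let $\mu\ne\nu$ be blocks in $\{v,\alpha,\beta\}$, and let $g:F\to\Gamma$ be a homomorphism from the additive group with $tg(c)t^{-1}=g(t_\nu t_\mu^{-1}c)$ for all $t\in T$, $c\in F$. Put $\mathsf Y=\ell^{-1}\sum_{c\in F^\times}[c]^{-1}\rho(g(c))$. Then $\mathsf Y\in\mathrm{Hom}(M_\mu,M_\nu)$, $p\mathsf Y=0$, and $\rho(g(c))=1+[c]\mathsf Y$ for all $c\in F$.
\end{lemma}

\begin{proof}
For $j\in\mathbb Z/\ell$ let $s_j=\sum_{c\in F^\times}[c]^{-j}\rho(g(c))$, so $\mathsf Y=\ell^{-1}s_1$.

\emph{Three components.} Substituting $t_\nu t_\mu^{-1}c$ for $c$ gives $\rho(t)s_j\rho(t)^{-1}=[t_\nu t_\mu^{-1}]^js_j$. So the component of $s_j$ in $\mathrm{Hom}(M_{\mu'},M_{\nu'})$ is killed by $[t_\nu t_\mu^{-1}]^j-[t_{\nu'}t_{\mu'}^{-1}]$ for all $t$. If the characters $(t_\nu/t_\mu)^j$ and $t_{\nu'}/t_{\mu'}$ of $T$ differ, this difference is a unit of $\mathcal O$ for some $t$, and the component vanishes. Compare exponents modulo $\ell\ge7$. If $\mu'=\nu'$, equality of the characters forces $j\equiv0$. If $\mu'\ne\nu'$, it forces $\{\mu',\nu'\}=\{\mu,\nu\}$,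 with $j\equiv1$ for $(\mu',\nu')=(\mu,\nu)$ and $j\equiv-1$ for $(\mu',\nu')=(\nu,\mu)$. Thus $s_j=0$ for $j\not\equiv0,\pm1$, and $s_1\in\mathrm{Hom}(M_\mu,M_\nu)$. Since $1<p<p^3-2=\ell-1$, we have $p\not\equiv0,\pm1$, so $s_p=0$.

\emph{$s_{-1}=0$.} By additivity, $s_ps_{-p-1}=\sum_{c,c'\ne0}[c]^{-p}[c']^{p+1}\rho(g(c+c'))$. The terms with $c+c'=0$ sum to $[-1]^{p+1}\sum_{c\ne0}[c]=0$, because a nontrivial character of $F^\times$ sums to zero. For fixed $e=c+c'\ne0$ write $c=ex$ and $c'=e(1-x)$ with $x\ne0,1$; these terms sum to $J\,[e]\rho(g(e))$ with $J=\sum_{x\ne0,1}[x]^{-p}[1-x]^{p+1}\in\mathcal O$. Hence $0=s_ps_{-p-1}=Js_{-1}$. Modulo $\varpi$ the term $x=1$ may be added, and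
\[
J\equiv\sum_{x\in F^\times}x^{-p}(1-x^p)(1-x)=\sum_{x\in F^\times}\bigl(x^{-p}-x^{1-p}-1+x\bigr)=-\ell=1,
\]
because $\sum_{x\in F^\times}x^i=0$ unless $\ell\mid i$, and $\ell$ divides none of $p$, $p-1$, $1$. So $J$ is a unit and $s_{-1}=0$.

\emph{$s_0=\ell$.} In $s_ps_{-p}=\sum_{c,c'\ne0}[c]^{-p}[c']^p\rho(g(c+c'))$ the terms with $c+c'=0$ sum to $\ell[-1]^p$. For fixed $e\ne0$ the same substitution gives $\rho(g(e))$ times $\sum_{x\ne0,1}[(1-x)/x]^p$. As $x$ runs over $F\setminus\{0,1\}$, the element $(1-x)/x$ runs over $F\setminus\{0,-1\}$, so this sum is $-[-1]^p$. Hence $0=s_ps_{-p}=[-1]^p(\ell-s_0)$.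

\emph{Conclusion.} For $c\ne0$, orthogonality of characters gives $\sum_j[c]^js_j=\ell\rho(g(c))$, so $\rho(g(c))=\ell^{-1}(s_0+[c]s_1)=1+[c]\mathsf Y$; for $c=0$ the formula holds as $[0]=0$. Finally $\mathsf Y^2=0$ since $\mu\ne\nu$, and $g(1)^p=g(0)=1$ gives $1=(1+\mathsf Y)^p=1+p\mathsf Y$.
\end{proof}

This lemma is where the size of $F$ matters. The proof needs $p\not\equiv0,\pm1$ modulo $|F^\times|$, which fails for $F=\mathbb F_p$ and for $F=\mathbb F_4$ and holds for $F=\mathbb F_{p^3}$ for every $p$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]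
In $\mathcal O[\Gamma]$ put
\[
\hat y_j=\ell^{-1}\sum_{c\in F^\times}[c]^{-1}g_j(c),\qquad\hat z_i=\ell^{-1}\sum_{c\in F^\times}[c]^{-1}h_i(c),\qquad\hat u=\ell^{-1}\sum_{c\in F^\times}[c]^{-1}u(c).
\]
For $(i,j,l)$ cyclic let $\delta_l=\mathcal T(\hat u\hat z_i\hat y_j)$, and let $f=(\delta_1\delta_2\delta_3)^{q-1}\in R^{\mathrm{ps}}_{\overline\Theta}$.

\emph{$f\ne0$.} The trace $\mathcal E\to A_0$ is $A_0$-linear and induces $\mathcal E/\mathfrak a\mathcal E\to\bar A$; by construction $\varphi\circ\mathcal T$ is the composite of this map with the ring homomorphism $\mathcal O[\Gamma]\to\mathcal E/\mathfrak a\mathcal E$. Since $\sum_{c\in F^\times}c^{-1}=0$, the image of $\hat y_j$ is $\ell^{-1}\sum_cc^{-1}(1+cy_jE_{v\alpha})=y_jE_{v\alpha}$, and by the same computation $\hat z_i\mapsto z_iE_{\beta v}$ and $\hat u\mapsto E_{\alpha\beta}$. So $\hat u\hat z_i\hat y_j\mapsto z_iy_jE_{\alpha\alpha}$ and $\varphi(\delta_l)=\Delta_l$. Thus $\varphi(f)=(\Delta_1\Delta_2\Delta_3)^{q-1}\ne0$ in $\bar A$.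

\emph{The image of $f$ in $\mathcal R$ vanishes.} Put $Y_j=\rho(\hat y_j)$, $Z_i=\rho(\hat z_i)$, $U=\rho(\hat u)$. By (R1), (R2) and Lemma~\ref{lem:root},
\[
Y_j\in\mathrm{Hom}(M_\alpha,M_v),\qquad Z_i\in\mathrm{Hom}(M_v,M_\beta),\qquad U\in\mathrm{Hom}(M_\beta,M_\alpha),
\]
these maps are killed by $p$, and $\rho(g_j(1))=1+Y_j$, $\rho(h_i(1))=1+Z_i$, $\rho(u(1))=1+U$. In bases of the $M_\mu$, the $Y_j$ are columns of length $2$, the $Z_i$ are rows of length $2$, and $U$ is a scalar $\upsilon\in\mathcal R$. As endomorphisms of $\mathcal R^n$ they satisfy $Y_j^2=Z_i^2=Y_jZ_i=0$, so $\rho([h_i(1),g_j(1)])=1+Z_iY_j$ by \eqref{eq:comm}. Products of two elements of $\mathrm{Hom}(M_\alpha,M_\beta)$ vanish, so (R3) gives $Z_iY_i=0$ and $Z_iY_j+Z_jY_i=0$.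

For $(i,j,l)$ cyclic put $d_l=\upsilon Z_iY_j\in\mathcal R$; then $pd_l=0$. By \eqref{eq:sl2} with $x=Z_iY_j$ and $d=d_l$, the element $[k_l,u(1)]$ acts on $M_\alpha\oplus M_\beta$ by $1+d_l\mathsf m$ with $\mathsf m$ invertible. Since $p\mid\binom qr$ for $0<r<q$ and $pd_l=0$, its $q$-th power is $1+d_l^q\mathsf m^q$. So (R4) gives $d_l^q=0$. Lemma~\ref{lem:d} with $Z'_i=\upsilon Z_i$ now yields $(d_1d_2d_3)^{q-1}=0$. The image of $\delta_l$ in $\mathcal R$ is $\mathrm{tr}(UZ_iY_j)=d_l$, so the image of $f$ is $0$.
\end{proof}

\section{The kernel for $\mathrm{GL}_n$: proof of Theorem~\ref{thm:C}}\label{sec:C}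

Let $G=\mathrm{GL}_n$, $R=R^{\mathrm{ps}}_{\overline\Theta}$ with maximal ideal $\mathfrak m_R$, and $K=\ker(R\to R^\square_{\overline\rho})$. The difficulty is that $R^\square_{\overline\rho}$ sees only the formal neighborhood of the single representation $\overline\rho$, while nilpotence and $p$-power torsion are statements about all primes of $R$ and about $R[1/p]$. We therefore introduce a finitely generated $R$-algebra $\mathcal A$ that parametrizes all representations compatible with $\Theta^u$, identify $R^\square_{\overline\rho}$ with its completion at one point $x$, and show that completing at $x$ does not change the kernel.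

\subsection{Determinants}

We recall the notion of a determinant from \cite{Che}. Let $A$ be a commutative ring and $E$ an $A$-algebra. A \emph{determinant of degree $n$} on $E$ with values in $A$ is a family of maps $D_B:E\otimes_AB\to B$, natural in the commutative $A$-algebra $B$, with $D_B(1)=1$, $D_B(xy)=D_B(x)D_B(y)$ and $D_B(bx)=b^nD_B(x)$ for $b\in B$. The example is $\det\circ j$ for an $A$-algebra homomorphism $j:E\to M_n(A)$. By naturality, $D$ is determined by the polynomials $D(t_1x_1+\dots+t_mx_m)\in A[t_1,\dots,t_m]$ with the $x_i$ in a generating set of the $A$-module $E$.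

For $x\in E\otimes_AB$, homogeneity gives $D(\lambda-tx)=\sum_j(-1)^j\Lambda_j(x)t^j\lambda^{n-j}$ with $\Lambda_j(x)\in B$ and $\Lambda_0=1$. We call $\chi_x(\lambda)=D(\lambda-x)$ the characteristic polynomial and $\mathrm{tr}=\Lambda_1$ the trace. Three properties follow from $D(1+\epsilon x)=1+\epsilon\,\mathrm{tr}(x)$ for $\epsilon^2=0$. First, $\mathrm{tr}$ is $B$-linear, since $(1+\epsilon x)(1+\epsilon y)=1+\epsilon(x+y)$ and $D(1+\epsilon bx)=1+\epsilon b\,\mathrm{tr}(x)$; also $\mathrm{tr}(1)=n$, since $\chi_1=(\lambda-1)^n$. Second, $\mathrm{tr}(xy)=\mathrm{tr}(yx)$: apply $D$ to $[1+\epsilon x,1+\epsilon'y]=1+\epsilon\epsilon'(xy-yx)$ with $\epsilon^2=\epsilon'^2=0$. Third, applying $D$ to $1-(t+\epsilon)x=(1-tx)\bigl(1-\epsilon x(1-tx)^{-1}\bigr)$ modulo $t^N$, for every $N$, gives Newton's formulas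
\begin{equation}\label{eq:newton}
\frac{d}{dt}D(1-tx)=-D(1-tx)\sum_{i\ge0}\mathrm{tr}(x^{i+1})t^i .
\end{equation}
If $B$ is a $\mathbb Q$-algebra, they express $\Lambda_j(x)$ in terms of the $\mathrm{tr}(x^i)$ by the polynomials that express elementary symmetric functions in terms of power sums.

The determinant $D$ is \emph{Cayley--Hamilton} if $\chi_x(x)=0$ for all $B$ and all $x\in E\otimes_AB$. This means that the \emph{Cayley--Hamilton relations}, the coefficients of $\chi_x(x)\in E[t_1,\dots,t_m]$ for $x=\sum t_ix_i$ with $x_i\in E$, vanish. The property is preserved by base change. The \emph{kernel} of $D$, the set of $x\in E$ such that $D(t_0x+\sum t_ix_i)$ never involves $t_0$, is a two-sided ideal that contains the Cayley--Hamilton relations, and $D$ factors through the quotient by any two-sided ideal contained in it \cite{Che}. A determinant on a group algebra $A[\Gamma]$ is \emph{continuous} if the maps $\Lambda_j:\Gamma\to A$ are continuous.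

An \emph{algebra with trace} over $\mathbb Q$ is a $\mathbb Q$-algebra $E'$ with a $\mathbb Q$-linear map $\mathrm{tr}:E'\to E'$ with central values such that $\mathrm{tr}(xy)=\mathrm{tr}(yx)$ and $\mathrm{tr}(\mathrm{tr}(x)y)=\mathrm{tr}(x)\mathrm{tr}(y)$. It satisfies the \emph{formal $n$-th Cayley--Hamilton identity} if every $x$ is a root of the monic polynomial of degree $n$ whose coefficients are obtained from $\mathrm{tr}(x),\dots,\mathrm{tr}(x^n)$ by Newton's formulas. A homomorphism $j:E'\to M_n(B)$ is \emph{trace-compatible} if $j(\mathrm{tr}(x))=\mathrm{tr}(j(x))\cdot1$.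

We use the following results.
\begin{itemize}
\item[(Q1)] \cite[Thm.~2.12]{Che} If $\Omega$ is an algebraically closed field and $D$ is a determinant of degree $n$ on an $\Omega$-algebra $E'$ with values in $\Omega$, then $D=\det\circ j$ for a (semisimple) representation $j:E'\to M_n(\Omega)$.
\item[(Q2)] \cite[Prop.~3.6]{WE} Let $R_{\det}$ be the universal deformation ring of the determinant $\overline D=\det\circ\overline\rho$, with universal determinant $D^u$ on the completed group algebra $R_{\det}[[\Gamma]]$, and let $E_{\det}=R_{\det}[[\Gamma]]/\mathrm{CH}(D^u)$ be the universal Cayley--Hamilton algebra, where $\mathrm{CH}(D^u)$ is the closed two-sided ideal generated by the Cayley--Hamilton relations. Under Mazur's condition, $E_{\det}$ is a finitely generated $R_{\det}$-module.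
\item[(Q3)] \cite{Pro} Let $E'$ be a $\mathbb Q$-algebra with trace that satisfies the formal $n$-th Cayley--Hamilton identity and $\mathrm{tr}(1)=n$. Let $\mathcal A'$ be the commutative $\mathbb Q$-algebra representing trace-compatible homomorphisms $E'\to M_n(B)$. Then the universal map $E'\to M_n(\mathcal A')^{\mathrm{GL}_n}$ is an isomorphism.
\end{itemize}
The coefficients of $D^u(t_0x+\sum t_ix_i)$ depend continuously on $x$, so the kernel of $D^u$ is closed. It therefore contains $\mathrm{CH}(D^u)$, and $D^u$ descends to a Cayley--Hamilton determinant on $E_{\det}$.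

\subsection{A finite algebra over $R$}

\begin{lemma}\label{lem:det}
There is a continuous determinant $D$ of degree $n$ on $R[\Gamma]$ with values in $R$ such that $D(\sum t_i\gamma_i)$ is obtained by applying $\Theta^u_m(\,\cdot\,)(\gamma_1,\dots,\gamma_m)$ to the coefficients of $\det(\sum t_ig_i)$. Its characteristic polynomials are given by $\Lambda_j(\gamma)=\Theta^u_1(\Lambda_j)(\gamma)$ for $\gamma\in\Gamma$, and it lifts $\overline D$.
\end{lemma}

\begin{proof}
The coefficients of $\det(\sum_{i=1}^mt_ig_i)$ are invariant functions on $\mathrm{GL}_n^m$. For $\gamma\in\Gamma^m$ let $\Phi_\gamma(t)\in R[t_1,\dots,t_m]$ be the polynomial described in the statement; it is homogeneous of degree $n$. Set $D_B(\sum b_i\gamma_i)=\Phi_\gamma(b_1,\dots,b_m)$. For $\zeta:\{1,\dots,m\}\to\{1,\dots,r\}$ we have $\det(\sum_it_ig_{\zeta(i)})=\det(\sum_j(\sum_{\zeta(i)=j}t_i)g_j)$, so by (L1) the value of $D_B$ does not change when equal group elements are collected or terms with coefficient $0$ are added. Hence $D_B$ is well defined. Applying $\Theta^u_{m+r}(\,\cdot\,)(\gamma,\eta)$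 to the coefficients of
\[
\det\Bigl(\sum_{i,j}t_it'_j\,g_ig'_j\Bigr)=\det\Bigl(\sum_it_ig_i\Bigr)\det\Bigl(\sum_jt'_jg'_j\Bigr)
\]
and using Lemma~\ref{lem:subst} gives multiplicativity. The element $D(1)=\Theta^u_1(\det)(1)$ is a unit and equals its square, so $D(1)=1$. Applying $\Theta^u_2(\,\cdot\,)(1,\gamma)$ to $\det(\lambda g_1-g_1g_2)=\det(g_1)\det(\lambda-g_2)$, more precisely to the coefficients of $\det(t_1g_1+t_2g_1g_2)=\det(g_1)\det(t_1+t_2g_2)$, gives the formula for $\Lambda_j(\gamma)$, and hence continuity. Modulo $\mathfrak m_R$ the polynomial $\Phi_\gamma$ becomes $\det(\sum t_i\overline\rho(\gamma_i))$.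
\end{proof}

The determinant $D$ gives a continuous local homomorphism $R_{\det}\to R$ carrying $D^u$ to $D$. Put $E=E_{\det}\otimes_{R_{\det}}R$. By (Q2) it is a finitely generated $R$-module; this is where Mazur's condition enters, besides making $R$ noetherian. It carries a Cayley--Hamilton determinant with values in $R$, again written $D$, and a homomorphism $\iota:\Gamma\to E^\times$ compatible with the determinants. Two properties of $\iota$ will be used. First, $\iota$ is continuous for the $\mathfrak m_R$-adic topology. Indeed, a surjection $R_{\det}^N\to E_{\det}$ is a continuous map of compact Hausdorff spaces, hence a quotient map, and the composite $R_{\det}^N\to E/\mathfrak m_R^jE$ is continuous, so $E_{\det}\to E/\mathfrak m_R^jE$ is continuous. Second, $\iota(\Gamma)$ spans $E$ over $R$: since $R_{\det}[\Gamma]$ is dense in $R_{\det}[[\Gamma]]$, it has the same image as $E_{\det}$ in the discrete module $E/\mathfrak m_RE$, and Nakayama's lemma applies.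

\subsection{The algebra $\mathcal A$}

For a commutative $R$-algebra $B$, consider the set of $R$-algebra homomorphisms $j:E\to M_n(B)$ with $\det\circ j=D$, as determinants on $E\otimes_RB$. This functor is represented by a finitely generated $R$-algebra $\mathcal A$: choose generators $e_1,\dots,e_N$ of the $R$-module $E$, take indeterminates for the entries of the $j(e_i)$, and impose the linear relations among the $e_i$, the multiplication table, $j(1)=1$, and the equality of the coefficients of $\det(\sum t_ij(e_i))$ and $D(\sum t_ie_i)$. In particular $\mathcal A$ is noetherian. A homomorphism $y:\mathcal A\to B$ is called a \emph{$B$-point}; it makes $B$ an $R$-algebra and corresponds to a map $j_y$. The group $\mathrm{GL}_n(B)$ acts on $B$-points by conjugating $j_y$, without changing the map $R\to B$.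

\begin{lemma}\label{lem:compl}
There is a point $x:\mathcal A\to k$ over $\mathfrak m_R$ with $j_x\circ\iota=\overline\rho$, and $R^\square_{\overline\rho}$ is isomorphic as an $R$-algebra to the completion of $\mathcal A$ at $\mathfrak m_x=\ker x$.
\end{lemma}

\begin{proof}
Let $B$ be a local artinian $\mathcal O$-algebra with residue field $k$, and let $\rho$ be a lift of $\overline\rho$ to $B$. The pseudocharacter $\Theta_\rho$ gives a local map $\psi:R\to B$, and $\det\circ\rho=D\otimes_RB$ on $B[\Gamma]$ by the description of $D$ in Lemma~\ref{lem:det}. The continuous homomorphism $R_{\det}[[\Gamma]]\to M_n(B)$ defined by $\psi$ and $\rho$ is compatible with the determinants on the dense subring $R_{\det}[\Gamma]$, hence everywhere. By the Cayley--Hamilton theorem for matrices it kills the Cayley--Hamilton relations, and by continuity it kills $\mathrm{CH}(D^u)$. So it induces $j:E\to M_n(B)$ with $\det\circ j=D$ and $j\circ\iota=\rho$. The case $B=k$ defines $x$, and in general the $B$-point $(\psi,j)$ reduces to $x$ because $\iota(\Gamma)$ spans $E$.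

Conversely, let $(\psi,j)$ be a $B$-point reducing to $x$, and put $\rho=j\circ\iota$. Then $\psi$ is local, so $\mathfrak m_R^NB=0$ for some $N$, the map $j$ factors through $E/\mathfrak m_R^NE$, and $\rho$ is a continuous lift of $\overline\rho$. By Lemma~\ref{lem:det}, $\Lambda_i(\rho(\gamma))=\psi(\Theta^u_1(\Lambda_i)(\gamma))$ for all $i$ and $\gamma$, so $\Theta_\rho$ is the push-forward of $\Theta^u$ along $\psi$ by Corollary~\ref{cor:pc}(a). Thus $\rho$ recovers $\psi$, and it recovers $j$ because $\iota(\Gamma)$ spans $E$. The two constructions are mutually inverse, so both rings pro-represent the same functor, compatibly with the maps from $R$.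
\end{proof}

\subsection{Completing at $x$ does not change the kernel}

Call an ideal $\mathfrak b\subseteq\mathcal A$ \emph{stable} if, for every $B$, every $B$-point $y$ that kills $\mathfrak b$ and every $g\in\mathrm{GL}_n(B)$, the point $g\cdot y$ kills $\mathfrak b$. The next lemma says that every nonempty $\mathrm{GL}_n$-stable closed subset of $\mathrm{Spec}\,\mathcal A$ contains $x$. One first specializes to the fiber over $\mathfrak m_R$, using that $E$ is finite over $R$, and then degenerates to the semisimplification, using that $\overline\rho$ is semisimple.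

\begin{lemma}\label{lem:stable}
Every stable ideal $\mathfrak b\ne\mathcal A$ is contained in $\mathfrak m_x$.
\end{lemma}

\begin{proof}
Let $\mathfrak P\supseteq\mathfrak b$ be a prime of $\mathcal A$, with residue field $\kappa(\mathfrak P)$, lying over the prime $\mathfrak q$ of $R$.

\emph{(a) Some point with values in a field kills $\mathfrak b$ and lies over $\mathfrak m_R$.} If $\mathfrak q=\mathfrak m_R$, take $\mathcal A\to\kappa(\mathfrak P)$. Otherwise $R/\mathfrak q$ is a noetherian local domain that is not a field, and $\kappa(\mathfrak P)$ is a finitely generated extension of its fraction field. By \cite[Tag 00PH]{Stacks} there is a discrete valuation ring $V$ with fraction field $\kappa(\mathfrak P)$ that dominates $R/\mathfrak q$. Let $j:E\to M_n(\kappa(\mathfrak P))$ correspond to $\mathcal A\to\kappa(\mathfrak P)$. The $V$-span of $j(E)V^n$ is an $E$-stable, finitely generated $V$-module containing $V^n$, because $E$ is finite over $R$ and $R$ maps to $V$. So it is free of rank $n$, and a conjugate of $j$ by an element of $\mathrm{GL}_n(\kappa(\mathfrak P))$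 has values in $M_n(V)$. The equations defining $\mathcal A$ hold in $V$ because they hold in its fraction field, so we have a $V$-point. It kills $\mathfrak b$ by stability, and its composite with the residue map of $V$ lies over $\mathfrak m_R$.

\emph{(b) The point $x$ kills $\mathfrak b$.} Enlarging the field, let $j:E\to M_n(k')$ be a point over $\mathfrak m_R$ that kills $\mathfrak b$, with $k'\supseteq k$ algebraically closed. After conjugation, $j$ is block upper triangular with simple diagonal blocks, say $r$ of them. Let $\theta(t)\in\mathrm{GL}_n(k'[t,t^{-1}])$ act on the $i$-th block by $t^{r-i}$. Conjugation by $\theta(t)$ multiplies the block in position $(i,i')$, $i\le i'$, by $t^{i'-i}$. So $\theta(t)j\theta(t)^{-1}$ has values in $M_n(k'[t])$ and is a $k'[t]$-point, which kills $\mathfrak b$ by stability, and its value at $t=0$ is the semisimplification $j^{\mathrm{ss}}$. Hence $j^{\mathrm{ss}}$ kills $\mathfrak b$. Since $\iota(\Gamma)$ spans $E$, the representation $j^{\mathrm{ss}}\circ\iota$ of $\Gamma$ is semisimple, and $\overline\rho\otimes k'$ is semisimple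 because $k$ is perfect. Both have determinant $\overline D\otimes k'$, so each element of $\Gamma$ has the same characteristic polynomial in both. By the Brauer--Nesbitt theorem, semisimple representations with the same characteristic polynomials are isomorphic. Thus $j^{\mathrm{ss}}$ is conjugate to the point $\mathcal A\xrightarrow{x}k\to k'$, which kills $\mathfrak b$ by stability.
\end{proof}

\begin{proposition}\label{prop:ker}
$K=\ker(R\to\mathcal A)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:compl}, the map $R\to R^\square_{\overline\rho}$ factors through $\mathcal A$, which gives $\supseteq$. Let $f\in K$. By Krull's intersection theorem the noetherian local ring $\mathcal A_{\mathfrak m_x}$ embeds in its completion, so $f$ vanishes in $\mathcal A_{\mathfrak m_x}$, and $\mathfrak b=\mathrm{Ann}_{\mathcal A}(f)$ is not contained in $\mathfrak m_x$. We show that $\mathfrak b$ is stable. Let $c:\mathcal A\to\mathcal A\otimes_{\mathbb Z}\mathbb Z[\mathrm{GL}_n]$ be the point obtained by conjugating the universal point by the universal matrix. It is $R$-linear,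 so $c(b)(f\otimes1)=c(bf)=0$ for $b\in\mathfrak b$. Tensoring the exact sequence $0\to\mathfrak b\to\mathcal A\xrightarrow{f}\mathcal A$ with the flat $\mathbb Z$-module $\mathbb Z[\mathrm{GL}_n]$ shows that the annihilator of $f\otimes1$ is $\mathfrak b\otimes\mathbb Z[\mathrm{GL}_n]$. Hence $c(\mathfrak b)\subseteq\mathfrak b\otimes\mathbb Z[\mathrm{GL}_n]$, and $g\cdot y=(y\otimes g)\circ c$ kills $\mathfrak b$ whenever $y$ does. By Lemma~\ref{lem:stable}, $\mathfrak b=\mathcal A$, that is, $f=0$ in $\mathcal A$.
\end{proof}

\subsection{End of the proof}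

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{$K$ is nilpotent.} Let $\mathfrak q$ be a prime of $R$ and $\Omega$ an algebraic closure of its residue field. By (Q1), the determinant $D\otimes\Omega$ on $E\otimes_R\Omega$ is the determinant of a representation $E\otimes_R\Omega\to M_n(\Omega)$, that is, of an $\Omega$-point of $\mathcal A$ over $\mathfrak q$. By Proposition~\ref{prop:ker}, elements of $K$ vanish in $\mathcal A$, hence in $\Omega$, so $K\subseteq\mathfrak q$. Thus $K$ lies in the nilradical of the noetherian ring $R$, which is a nilpotent ideal.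

\emph{$K$ is killed by a power of $p$.} If $R[1/p]=0$, a power of $p$ kills $R$. Otherwise put $R'=R[1/p]$ and $E'=E[1/p]$; these are $\mathbb Q$-algebras. Let $\mathrm{tr}:E'\to R'$ be the trace of $D$. If $r\in R'$ and $r\cdot1=0$ in $E'$, then $nr=\mathrm{tr}(r\cdot1)=0$, so $r=0$. Hence $R'$ embeds in the center of $E'$, and the properties of $\mathrm{tr}$ listed above make $E'$ an algebra with trace with $\mathrm{tr}(1)=n$. By \eqref{eq:newton}, the formal characteristic polynomial of $x\in E'$ is $\chi_x$, so $E'$ satisfies the formal $n$-th Cayley--Hamilton identity.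

We claim that $\mathcal A[1/p]$ is the algebra $\mathcal A'$ of (Q3). Let $B$ be a commutative $\mathbb Q$-algebra and $j:E'\to M_n(B)$ a trace-compatible homomorphism. For $r\in R'$ we have $r\cdot1=\mathrm{tr}(\frac rn\cdot1)\cdot1$, so $j(r\cdot1)$ is the scalar matrix $\mathrm{tr}(j(\frac rn\cdot1))\cdot1$. Thus $j$ is $R'$-linear for a unique $R'$-algebra structure on $B$. For a commutative $B$-algebra $B'$ and $y\in E'\otimes_{R'}B'$, linearity gives $\mathrm{tr}(j(y)^i)=\mathrm{tr}(y^i)$ for all $i$; by \eqref{eq:newton}, applied to $D$ and to $\det$, the characteristic polynomials of $y$ and $j(y)$ agree, and comparing constant terms gives $\det j(y)=D(y)$. Conversely, an $R'$-linear $j$ with $\det\circ j=D$ preserves characteristic polynomials, hence traces. So trace-compatible homomorphisms $E'\to M_n(B)$ correspond to $B$-points of $\mathcal A[1/p]$, which proves the claim.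

By (Q3), $E'\to M_n(\mathcal A[1/p])$ is injective. Restricting to $R'$, which maps to scalar matrices, we see that $R[1/p]\to\mathcal A[1/p]$ is injective. By Proposition~\ref{prop:ker}, every element of $K$ vanishes in $R[1/p]$, that is, it is killed by a power of $p$. Since $K$ is finitely generated, one power of $p$ kills all of $K$. A reduced ring has no nonzero nilpotent ideal and a $p$-torsion free ring has no nonzero ideal killed by a power of $p$, which gives the last assertion.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Che} Chenevier, \emph{The $p$-adic analytic space of pseudocharacters of a profinite group and pseudorepresentations over arbitrary rings}.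

\bibitem{Don} Donkin, \emph{Invariants of several matrices}, Invent. Math. 110 (1992).

\bibitem{PQ} Vytautas Pa\v{s}k\=unas and Julian Quast, \emph{Deformations of pseudocharacters and Mazur's finiteness condition}, arXiv:2506.10901 (2025).

\bibitem{Pro} Procesi, \emph{A formal inverse to the Cayley--Hamilton theorem}, J. Algebra 107 (1987).

\bibitem{Stacks} \emph{Stacks Project}.

\bibitem{WE} Wang-Erickson, \emph{Algebraic families of Galois representations and potentially semi-stable pseudodeformation rings}, Math. Ann. 371 (2018).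

\end{thebibliography}
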